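# Reflecting Brownian motions with a common noise outside a small ball in the 3-torus: exactly one stationary law off the diagonal

## 1. A round obstacle ought to drive two points apart

Remove a small closed ball from a flat three-dimensional torus and let two particles move in what is left. Both feel the same Brownian noise, so the vector from one to the other stays constant as long as neither touches the ball. A particle that touches the ball is pushed out along the normal, and the two pushes have nothing to do with each other. Two particles that start at the same point stay together forever. Suppose that they start at different points. Is there a statistical equilibrium in which the particles are apart, and is there only one?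

The first guess is *yes*, for the following reason. The obstacle is round, and the outward normals of a sphere spread. So two nearby particles at the surface are pushed apart, a small separation should grow, and since the torus is compact the pair should spend a positive fraction of its time away from the diagonal. To test this guess we need the equations.

Let $D_1$ be the flat $d$-dimensional torus obtained from the cube $\{|x_k|\le 1,\ k=1,\dots,d\}$ by identifying opposite sides. For $0<r<1$ let $D=D_1\setminus\overline{\mathcal B(0,r)}$, let $\mathbf n(x)$ be the unit normal at $x\in\partial D$ pointing into $D$, and let $B$ be a standard $d$-dimensional Brownian motion. The particles solve the Skorokhod equations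
$$X_t=x_0+B_t+\int_0^t\mathbf n(X_s)\,dL^X_s,\qquad Y_t=y_0+B_t+\int_0^t\mathbf n(Y_s)\,dL^Y_s, \tag{1}$$
where the *local time* $L^X$ is continuous, non-decreasing and grows only when $X\in\partial D$, that is, $\int_0^\infty\mathbf 1_D(X_t)\,dL^X_t=0$ a.s.; similarly for $L^Y$. The smallest example of such an equation is reflection on the half-line $[0,\infty)$, namely $X=x+B+L$. Its solution is explicit: $L_t=\sup_{s\le t}(-x-B_s)^+$. This is the least push that keeps $X$ nonnegative, and it grows only when $X=0$. We shall use this formula in Section 9.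

We now test the guess by hand on a ball of radius 1 centered at the origin. Write $Z=X-Y$.

*Both particles in contact.* Let $|X|=|Y|=1$ and push both by a small amount $\ell$, ignoring the noise. Then $X\mapsto(1+\ell)X$, $Y\mapsto(1+\ell)Y$, hence $Z\mapsto(1+\ell)Z$. The separation grows, as guessed.

*One particle behind the other.* Let $X=e$ with $|e|=1$ and $Y=(1+h)e$ with $h>0$. Only $X$ is in contact, $|Z|=h$, and a push of size $\ell<h$ moves $X$ to $(1+\ell)e$. Now $|Z|$ drops to $h-\ell$. The separation shrinks, and if $h$ is small then a tiny push is enough to make the relative loss as large as we like.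

*Dimension one.* For $d=1$ the set $\overline D$ is an interval, of length $\lambda=2-2r$ say; identify it with $[0,\lambda]$. Every configuration is of the second kind. Let $X_0\ge Y_0$. By pathwise uniqueness the particles keep their order (once they meet, they stay together). If over some unit of time $B$ makes an increment larger than $\lambda$, then $Y$ must reach $\lambda$: as long as it has not done so, $Y$ has been pushed only upward, so it is at least its initial value plus the increment of $B$. At that moment $\lambda\ge X\ge Y=\lambda$, so the particles meet. Increments of $B$ over disjoint unit intervals are independent and exceed $\lambda$ with positive probability, so the particles meet a.s. In dimension one the guess is false, and every stationary law lives on the diagonal.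

So the guess rests on a competition: the normals spread, but a separation in the normal direction is destroyed at contact. In dimension three, with a small ball, the first effect wins. The theorem below says so, and the proof has to measure both effects.

## 2. The two facts we may use, and the statements

From now on $d=3$. Each equation in (1) has a unique pathwise solution in $\overline D$, and $(X,Y)$ is a strong Markov process on $\overline D\times\overline D$; its semigroup is $P_t$. Let $\operatorname{dist}$ be the geodesic distance in $D_1$. A *stationary distribution* is a probability measure $\mu$ on $\overline D\times\overline D$ with $\mu P_t=\mu$ for all $t$. The *diagonal* is $\{(x,x):x\in\overline D\}$. Two facts may be used.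

(a) If $d=3$, there is $r_0>0$ such that for every $r\le r_0$ and all $x_0\neq y_0$, $\limsup_{t\to\infty}\operatorname{dist}(X_t,Y_t)>0$ a.s.

(b) If $x_0=y_0$, then $X_t=Y_t$ for all $t$ a.s.; and $(X,Y)$ has a unique stationary distribution $Q'$ supported on the diagonal, the one under which $X$ is uniformly distributed in $D$.

The question is the following conjecture; its source is Krzysztof Burdzy, Zhen-Qing Chen, Soumik Pal, "Brownian earthworm", arXiv:1011.5442 (2010): *if $d=3$ then there is $r_0>0$ such that for $r\le r_0$ the process $(X,Y)$ has a stationary distribution which does not charge the diagonal, and there is only one such distribution.* It is true.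

**Theorem 1.** Let $d=3$. There is $r_0>0$ such that for every $r\le r_0$ the process $(X,Y)$ has exactly one stationary distribution $Q$ that does not charge the diagonal.

**Theorem 2.** For the same $r$: (i) the stationary distributions of $(X,Y)$ are exactly the mixtures $\alpha Q+(1-\alpha)Q'$, $0\le\alpha\le1$; (ii) for every $x_0\ne y_0$ the law of $(X_t,Y_t)$ converges to $Q$ in total variation as $t\to\infty$, and $(X,Y)$ is positive Harris recurrent off the diagonal; (iii) both marginals of $Q$ are uniform on $D$, and $\operatorname{supp}Q=\overline D\times\overline D$.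

**Definition (Harris recurrence).** A Markov process on $E$ is Harris recurrent if there is a nonzero $\sigma$-finite measure $\varphi$ such that $\varphi(\Gamma)>0$ implies that, from every starting point, the total time spent in $\Gamma$ is a.s. infinite; it is positive Harris recurrent if moreover it has an invariant probability measure. For example, $|b|$, with $b$ a one-dimensional Brownian motion, is Harris recurrent with $\varphi$ Lebesgue measure on $[0,\infty)$, but it is not positive, since its invariant measure is infinite.

This example also shows why fact (a) alone does not give existence. Let $M=e^{-|b|}$, a process on $[0,1]$ for which $0$ is declared absorbing. It is Feller on the compact space $[0,1]$, and from every $M_0>0$ we have $\limsup M_t=1$. Yet it has no stationary distribution on $(0,1]$, because $|b|$ has no invariant probability. So we must show that the pair returns from the diagonal in finite *mean* time.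

## 3. Scaling to the unit ball; non-coalescence and continuity

**Scaling.** This makes the normal vector equal to the position. Replace $(X_t,B_t,L_t)$ by $r^{-1}(X_{r^2t},B_{r^2t},L_{r^2t})$. The ball becomes the unit ball and the torus becomes $\mathbb T_N=\mathbb R^3/(2N\mathbb Z)^3$ with $N=1/r$. We prove the theorems for all $N\ge N_0$, where $N_0\ge100$ is so large that fact (a) holds; one more lower bound on $N_0$ comes in Section 5. For $z\in\mathbb T_N$, $|z|$ is the geodesic distance to $0$, and points with $|z|<N$ are identified with vectors of $\mathbb R^3$ ("the chart"). Put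
$$Z=X-Y\in\mathbb T_N,\qquad\mathcal L=L^X+L^Y,\qquad E=\{x\neq y\}.$$
*Contact* means $|X|=1$ or $|Y|=1$. On the sphere $\mathbf n(x)=x$, so $dZ=X\,dL^X-Y\,dL^Y$. Hence $Z$ is constant on time intervals without contact, and $|Z|$ changes by at most the increment of $\mathcal L$. We describe a pair by $(x,y)$ or by $(x,z)$ with $z=x-y$. The filtration of the driving Brownian motion is $(\mathcal F_t)$; $X$, $Y$, $(X,Y)$ are strong Markov with respect to it.

**Non-coalescence.** This says that from $p\in E$, a.s. $(X_t,Y_t)\in E$ for all $t$. If the diagonal were hit with positive probability, then by the strong Markov property and (b), with positive probability $X=Y$ from the hitting time on, against (a).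

**Local time bounds.** We need that little local time accumulates in a short time, uniformly in the starting point. Let $\varphi$ be smooth with compact support, $\varphi'(0)=1$, $|\varphi|\le1$, with the support so small that $f_\varepsilon(x)=\varepsilon\varphi((|x|-1)/\varepsilon)$ lives in the chart for $0<\varepsilon\le1$. Then $\partial_{\mathbf n}f_\varepsilon=1$ on the sphere, $|f_\varepsilon|\le\varepsilon$ and $|\Delta f_\varepsilon|\le C/\varepsilon$. By Itô's formula $f_\varepsilon(X_t)-f_\varepsilon(x)$ is a martingale plus $\frac12\int_0^t\Delta f_\varepsilon(X_s)ds+L^X_t$, so $\mathbb E_xL^X_t\le2\varepsilon+Ct/\varepsilon$. Hence $\sup_x\mathbb E_xL_t^X<\infty$ for each $t$, and (take $\varepsilon=\sqrt t$) this supremum tends to $0$ as $t\to0$.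

**Identities.** They describe the motion while $X,Y$ are in the chart near the ball. Put
$$m=|X|^2+|Y|^2-2\ge0,\qquad W=X\times Y=-X\times Z,\qquad q=|W|.$$
Then
$$d|Z|^2=(|Z|^2-m)\,d\mathcal L,\qquad dm=2(X+Y)\cdot dB+6\,dt+2\,d\mathcal L,\qquad dW=Z\times dB+W\,d\mathcal L. \tag{2}$$
For the first identity, $d|Z|^2=2Z\cdot X\,dL^X-2Z\cdot Y\,dL^Y$. On $|X|=1$ we have $m=|Y|^2-1$ and $2Z\cdot X=2-2X\cdot Y=|Z|^2+1-|Y|^2=|Z|^2-m$. On $|Y|=1$, in the same way, $-2Z\cdot Y=2-2X\cdot Y=|Z|^2+1-|X|^2=|Z|^2-m$. The second identity is the sum of $d|X|^2=2X\cdot dB+3\,dt+2\,dL^X$ and the same for $Y$. For the third,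
$$dW=dB\times Y+X\times dB+(X\times Y)(dL^X+dL^Y),$$
with Itô correction $\sum_i e_i\times e_i\,dt=0$, and $dB\times Y+X\times dB=(X-Y)\times dB$. We also record
$$d\bigl(1-|X|^{-1}\bigr)=|X|^{-3}X\cdot dB+dL^X,\qquad d|X|^2=2X\cdot dB+3\,dt+2\,dL^X, \tag{3}$$
and likewise for $Y$; the first holds because $|x|^{-1}$ is harmonic and $\nabla(1-|x|^{-1})=x/|x|^3$ equals $x$ on the sphere.

**Contact times are Lebesgue-null a.s.** Let $\psi$ be smooth on $\overline D$, equal to $|x|^2$ for $|x|\le2$, and let $V=\psi(X)$. By the occupation time formula $\int\mathbf 1_{\{V_t=1\}}d\langle V\rangle_t=0$. When $|X_t|=1$ we have $V_t=1$ and $d\langle V\rangle_t=4|X_t|^2dt=4\,dt$, so $\{t:|X_t|=1\}$ is null. Likewise for $Y$.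

**Feller property.** We need it to extract stationary laws from time averages. Take two solutions $X^x,X^{x'}$ of the *first* equation driven by the same $B$; the identities (2) apply to them, with $Z$ their difference and $\mathcal L$ the sum of their local times. At contact with $|Z|<1$ both points are in the chart, and $m\ge0$, so $d|Z|^2\le|Z|^2d\mathcal L$ while $|Z|<1$; that is, $|Z|^2e^{-\mathcal L}$ does not increase. Hence $|Z_t|\le|Z_0|e^{\mathcal L_t/2}$ as long as the right side is less than $1$ (before the first time that $|Z|\ge1$ the bound holds, and it prevents that time from occurring). Since $\mathbb E\mathcal L_t$ is bounded uniformly in the starting points, $X^{x'}\to X^x$ in probability, uniformly on compact time intervals, as $x'\to x$. The same holds for the second equation, so $P_tf$ is continuous for continuous $f$, and $(X,Y)$ is Feller on the compact space $\overline D\times\overline D$.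

## 4. The distance contracts without bound at contact; the vector product does not

The sensible first try is to show that $\log|Z|$ has positive drift near the diagonal. By (2),
$$d\log|Z|=\tfrac12\Bigl(1-\frac m{|Z|^2}\Bigr)d\mathcal L .$$
When both particles touch, $m=0$ and the coefficient is $\frac12$: this is the guess of Section 1. But in the second test case, $X=e$ and $Y=(1+h)e$, we have $|Z|=h$, $m=2h+h^2$, and the coefficient is $-1/h$. As $Z\to0$ the coefficient is not bounded below, so bounds on the local time give no lower bound for $\log|Z|$. The attempt stops exactly here: the loss depends on the angle between $Z$ and the normal at the moment of contact, and $|Z|$ does not know this angle.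

The remedy is to replace $|Z|$ by $q=|X\times Y|=|X\times Z|$. When $|X|=1$, this is the length of the component of $Z$ tangent to the sphere at $X$, the part of $Z$ that contact does not destroy. Let us see by hand how $\log q$ moves. In a pure push with $|X|=1$, $X\mapsto(1+\ell)X$ and $Y$ is fixed, so $X\times Y\mapsto(1+\ell)X\times Y$: $\log q$ *grows* by about $\ell$, whatever the angle. Away from contact $Z=z$ is constant; with $v=z/|z|$ and
$$\rho_v(x)=|x\times v|$$
(the distance of $x$ from the line $\mathbb Rv$) we have $q=|z|\rho_v(X)$. Here $\rho_v(X)$ is the modulus of a planar Brownian motion, and its logarithm is a local martingale. The exact statement combines both. Since $W\perp Z$, $|W\times Z|=q|Z|$, and (2) gives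
$$dq^2=2W\cdot(Z\times dB)+\sum_i|Z\times e_i|^2dt+2q^2d\mathcal L=2(W\times Z)\cdot dB+2|Z|^2dt+2q^2d\mathcal L .$$
With $\log q=\frac12\log q^2$, the $dt$-term is $|Z|^2/q^2-\frac14\cdot4q^2|Z|^2/q^4=0$. So, while $q>0$,
$$d\log q=d\mathcal L+q^{-2}(W\times Z)\cdot dB . \tag{4}$$

**Lemma 1.** Let $S\le T$ be stopping times, $T<\infty$ a.s., such that on $[S,T]$ $|X|\le2$ and $|Z|\le1$, and $q_S>0$. Then a.s. $q>0$ on $[S,T]$, and
$$\mathbb E[\log q_T\mid\mathcal F_S]\ge\log q_S+\mathbb E[\mathcal L_T-\mathcal L_S\mid\mathcal F_S].$$

*Proof.* The point is to pass from a local martingale to expectations. Let $U=(\mathcal L-\mathcal L_S)-\log q$. Since $q=|X\times Z|\le2$, $U\ge-\log2$. Let $\tau_n=\inf\{t\ge S:q_t\le1/n\}$. The integrand in (4) has norm $|Z|/q\le n$ up to $\tau_n\wedge T$, so on $\{q_S>1/n\}$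
$$\mathbb E[U_{(S+t)\wedge\tau_n\wedge T}\mid\mathcal F_S]=U_S=-\log q_S .$$
On $\{\tau_n\le(S+t)\wedge T\}$ the stopped value is at least $\log n$, and $U+\log2\ge0$ always, so $\mathbb P(\tau_n\le(S+t)\wedge T\mid\mathcal F_S)\log n\le U_S+\log2$. Let $n\to\infty$: $q>0$ on $[S,(S+t)\wedge T]$ for every $t$, hence on $[S,T]$. Fatou's lemma, for $n\to\infty$ and then $t\to\infty$, gives $\mathbb E[U_T\mid\mathcal F_S]\le-\log q_S$. Both $\mathcal L_T-\mathcal L_S\ge0$ and $-\log q_T\ge-\log2$ are bounded below, so the two terms may be separated. $\square$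

So during a visit to the ball $\log q$ gains, in mean, the local time of both particles. If a visit lasts from height about $0$ to height $\eta$, then by (3) each particle collects about $\eta$ of local time in mean, together $2\eta$. What happens on the way back from height $\eta$ to the ball? The function $\log\rho_v$ is harmonic off the axis, so one might expect no change. But it is unbounded above at infinity: a path that wanders far off has a large $\log\rho_v$, and when it finally returns to the ball it has forgotten it. So the way back costs something, and the whole question is whether the cost is below $2\eta$.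

## 5. The cost of the way back: less than $2$ per unit of height

Let $H$ be the hitting time of the closed unit ball by Brownian motion $X$ on $\mathbb T_{N'}$, and for $1<|x|<N'$ let $b_v(x)=\mathbb E_x[\log\rho_v(X_H)]$.

**Lemma 2.** There is a constant $M\ge3$ such that if $N'>M^2$, then for every unit vector $v$ and $1<|x|=s\le2$,
$$b_v(x)\ge\log\rho_v(x)-1.9\,(s-1).$$
Moreover, for each $s_1>1$, $\inf\{b_v(x):s_1\le|x|\le2,\ |v|=1,\ N'>M^2\}>-\infty$.

*Proof.* Let $\sigma$ be the normalized surface measure on $S^2$. For $\zeta$ uniform on $S^2$, $\zeta\cdot v$ is uniform on $[-1,1]$, so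
$$c_0:=\int\log\rho_v\,d\sigma=\tfrac14\int_{-1}^1\log(1-\tau^2)\,d\tau=\log2-1<0,$$
because $\int_{-1}^1\log(1\pm\tau)d\tau=2\log2-2$. Let $\mathcal K(x,\zeta)=(|x|^2-1)/|x-\zeta|^3$ be the exterior Poisson kernel: the density, with respect to $\sigma$, of the hitting distribution on $S^2$ from $x$ outside, for Brownian motion in $\mathbb R^3$; its total mass is $1/|x|$. Put
$$u(x)=\int\mathcal K(x,\zeta)\log\rho_v(\zeta)\,\sigma(d\zeta)+c_0(1-1/|x|),$$
which is $\mathbb E_x[\log\rho_v(X_H);H<\infty]+c_0\mathbb P_x(H=\infty)$ for Brownian motion in $\mathbb R^3$. We bound $u$ explicitly, then compare $b_v$ with $u$.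

**Step 1: a series for $u$.** The purpose is to compute the radial derivative of $u$. Write $s=|x|$, $\hat x=x/s$, $\omega=\hat x\cdot v$ with $|\omega|<1$, $h=1/s$; $p_l$ is the Legendre polynomial of degree $l$. We have $\mathcal K(x,\zeta)=\sum_l(2l+1)s^{-l-1}p_l(\hat x\cdot\zeta)$, uniformly in $\zeta$. The Funk–Hecke formula $\int p_l(\hat x\cdot\zeta)F(\zeta\cdot v)\sigma(d\zeta)=p_l(\hat x\cdot v)\,\frac12\int_{-1}^1p_lF\,d\tau$ with $F(\tau)=\frac12\log(1-\tau^2)$ gives
$$\int p_l(\hat x\cdot\zeta)\log\rho_v(\zeta)\,\sigma(d\zeta)=\lambda_lp_l(\omega),\qquad\lambda_l=\tfrac14\int_{-1}^1p_l(\tau)\log(1-\tau^2)\,d\tau .$$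
For $l\ge1$ use $((1-\tau^2)p_l')'=-l(l+1)p_l$ and integrate by parts (the boundary terms vanish):
$$\int_{-1}^1p_l\log(1-\tau)\,d\tau=-\frac1{l(l+1)}\int_{-1}^1(1+\tau)p_l'\,d\tau=-\frac1{l(l+1)}\Bigl(2p_l(1)-\int_{-1}^1p_l\,d\tau\Bigr)=-\frac2{l(l+1)} .$$
By $p_l(-\tau)=(-1)^lp_l(\tau)$, $\int p_l\log(1+\tau)d\tau$ is $(-1)^l$ times this. Hence $\lambda_0=c_0$, $\lambda_l=-\frac1{l(l+1)}$ for even $l\ge2$, and $\lambda_l=0$ for odd $l$. The term $l=0$ contributes $c_0/s$, so
$$u=c_0-\sum_{l\ge2\text{ even}}\frac{2l+1}{l(l+1)}s^{-l-1}p_l(\omega),\qquad\partial_su=-s^{-2}\,\Gamma_{1/s}(\omega),\qquad\Gamma_h(\omega)=-\sum_{l\ge2\text{ even}}\Bigl(2+\frac1l\Bigr)h^lp_l(\omega).$$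

**Step 2: a closed form and a bound for $\Gamma_h$.** The purpose is an upper bound for $\Gamma_h$ that is uniform in $\omega$. With $d_\mp=\sqrt{1\mp2h\omega+h^2}$ we have $\sum_{l\ge0}h^lp_l(\omega)=1/d_-$ and
$$\sum_{l\ge1}\frac{h^lp_l(\omega)}l=\log\frac2{1-h\omega+d_-}.$$
For the latter, both sides vanish at $h=0$. The left side has $h$-derivative $(1/d_--1)/h=\frac{1-d_-}{hd_-}$. The right side has $h$-derivative $\frac{\omega d_--h+\omega}{d_-(1-h\omega+d_-)}$, since $\partial_hd_-=(h-\omega)/d_-$. They agree because
$$(1-d_-)(1-h\omega+d_-)=1-h\omega+h\omega d_--d_-^2=h\omega+h\omega d_--h^2 .$$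
Taking the even parts in $\omega$ and removing the term $l=0$ of the first series,
$$\Gamma_h(\omega)=2-\frac1{d_-}-\frac1{d_+}+\frac12\log\frac{(1-h\omega+d_-)(1+h\omega+d_+)}4 .$$
Now $\omega\mapsto1/d_-$ is convex, and $\omega\mapsto\log(1-h\omega+d_-)$ is concave, as the logarithm of a positive concave function; replacing $\omega$ by $-\omega$ turns $d_-$ into $d_+$. So $\Gamma_h$ is concave and even, and its maximum is at $\omega=0$. Since the expression below increases in $h\le1$,
$$\Gamma_h(\omega)\le\Gamma_h(0)=2-\frac2{\sqrt{1+h^2}}+\log\frac{1+\sqrt{1+h^2}}2\le2-\sqrt2+\log\frac{1+\sqrt2}2<0.775 .$$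

**Step 3: the lower bound for $u$.** We integrate from the sphere outward. As $s\downarrow1$ with $\omega\ne\pm1$ fixed, $u\to\frac12\log(1-\omega^2)$: the Poisson integral of an $L^1$ datum converges at points of continuity of the datum. So $u\ge\frac12\log(1-\omega^2)-0.775(1-1/s)$. Since $\log\rho_v(x)=\log s+\frac12\log(1-\omega^2)$,
$$u(x)\ge\log\rho_v(x)-\log s-0.775(1-1/s)\ge\log\rho_v(x)-1.775\,(s-1). \tag{5}$$
If $x\parallel v$ the right side is $-\infty$ and (5) is trivial.

**Step 4: comparison with the torus.** The torus differs from $\mathbb R^3$ only in that far excursions come back; we show that they come back almost uniformly distributed. Let $|x|=M$. In $\mathbb R^3$ the law of the hitting point of $S^2$, on the event that $S^2$ is hit before $\{|\cdot|=M^2\}$, has density $k_x(\zeta)=\mathcal K(x,\zeta)-\mathbb E_x[\mathcal K(X_\tau,\zeta);\tau<H]$, where $\tau$ is the hitting time of $\{|\cdot|=M^2\}$. From $\frac{s-1}{(s+1)^2}\le\mathcal K(x,\zeta)\le\frac{s+1}{(s-1)^2}$ for $|x|=s$,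
$$\frac{M(M-1)}{(M+1)^2}-\frac{M(M^2+1)}{(M^2-1)^2}\le M\,k_x(\zeta)\le\frac{M(M+1)}{(M-1)^2},$$
and both bounds tend to $1$ as $M\to\infty$. So for large $M$ and all $|x|=M$ the total mass of $k_x$ is bounded away from $0$ uniformly in $|x|=M$, and the normalized density lies in $[1-\varepsilon_M,1+\varepsilon_M]$ with $\varepsilon_M\to0$. In $\mathbb T_{N'}$, $N'>M^2$, start from $|x|=M$; whenever $\{|\cdot|=M^2\}$ is reached before $S^2$, wait for the a.s. finite return to $\{|\cdot|=M\}$ and try again. So the law of $X_H$ is a mixture of laws with densities in $[1-\varepsilon_M,1+\varepsilon_M]$. As $\log\rho_v\le0$ on $S^2$, we get $b_v(x)\ge(1+\varepsilon_M)c_0$ for $|x|=M$, while $u(x)\le c_0(1-1/M)$. Since $|c_0|<1$, $b_v-u\ge-(\varepsilon_M+1/M)$ on $\{|x|=M\}$.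

For $1<|x|=s\le2$, stop at the exit from $\{1<|\cdot|<M\}$. Up to then the motions in the torus and in $\mathbb R^3$ are the same, and at an exit through $S^2$ the two functions have the same value $\log\rho_v$. By the strong Markov property
$$b_v(x)-u(x)\ge-(\varepsilon_M+1/M)\,\frac{1-1/s}{1-1/M}\ge-2(\varepsilon_M+1/M)(s-1),$$
the fraction being the probability of exit through $\{|\cdot|=M\}$. Fix $M\ge3$ with $2(\varepsilon_M+1/M)\le0.1$. With (5), $b_v(x)\ge\log\rho_v(x)-1.875(s-1)$, which proves the first claim. For the last claim, $b_v\ge u-0.1$ and, as $\log\rho_v\le0$ on $S^2$, $u\ge c_0\sup_\zeta\mathcal K(x,\zeta)+c_0\ge c_0\frac{s+1}{(s-1)^2}+c_0$. $\square$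

As a check on the size of the constant, average over the directions of $x$: the mean of $\log\rho_v$ over $\{|x|=s\}$ is $\log s+c_0$ and that of $u$ is $c_0$, so the average cost in $\mathbb R^3$ is $\log s\approx s-1$. We have no control over the direction of $X$ relative to $Z$ when the way back begins, so we must use the worst direction, and there the constant is still below $2$.

From now on $N_0>2M^2$ as well. Since $\log\rho_v(ax)=\log a+\log\rho_v(x)$, scaling shows that Lemma 2 applies to a ball of radius $a\in[1,2]$ in $\mathbb T_N$, with $N'=N/a>M^2$ and $s=|x|/a$.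

## 6. Strictly positive drift of $\log|X\times Y|$ over a cycle

Fix $\eta=\frac1{40}$, $\delta=\frac1{6400}$, $\kappa=\frac1{1600}$. Then $4\delta=\kappa$ and $0.1\,\eta-2\eta^2=\frac1{400}-\frac1{800}=2\kappa$. Constants $C$ may depend on $N$.

**Definition (cycle).** Let $S$ be a stopping time with $0<|Z_S|<\delta$, $|X_S|=1+|Z_S|$, $q_S>0$. Let
$$T=\inf\{t\ge S:|X_t|=1+\eta\ \text{or}\ |Z_t|=\delta\}.$$
If $|Z_T|=\delta$ the cycle is *stopped* and $S^*=T$. Otherwise $S^*=\inf\{t\ge T:|X_t|=1+|Z_T|\}$.

On $[T,S^*)$ we have $|X|>1+|Z_T|$, hence $|Y|>1$: there is no contact, $Z$ is constant on $[T,S^*]$, and $X$ is just a Brownian motion on $\mathbb T_N$. The starting height $|Z_S|$ is chosen exactly so that this is true.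

**Length of a cycle.** Each cycle must have bounded mean length. Stop the second identity of (3) at $(S+n)\wedge T$, take expectations and let $n\to\infty$: $3\,\mathbb E[T-S\mid\mathcal F_S]\le(1+\eta)^2$. On $[T,S^*]$ a Brownian motion on a compact torus runs until it hits a ball of radius at least $1$; in each unit of time it does so with probability bounded below, so $\mathbb E[S^*-T\mid\mathcal F_T]\le C$.

**Gain in the contact phase.** Let $\pi=\mathbb P(\text{not stopped}\mid\mathcal F_S)$. The integrand in the first identity of (3) is bounded by $1$ in norm, and $\mathbb E[T-S|\mathcal F_S]<\infty$, so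
$$\mathbb E[L^X_T-L^X_S\mid\mathcal F_S]=\mathbb E[1-|X_T|^{-1}\mid\mathcal F_S]-(1-|X_S|^{-1}),$$
and likewise for $Y$. If not stopped, $|X_T|=1+\eta$ and $|Y_T|\ge1+\eta-\delta$; also $|X_S|\le1+\delta$ and $|Y_S|\le1+2\delta$. Since $y\mapsto1-1/y$ is nonnegative with slope at most $1$ on $[1,\infty)$,
$$\mathbb E[L^X_T-L^X_S\mid\mathcal F_S]\ge\frac{\pi\eta}{1+\eta}-\delta,\qquad\mathbb E[L^Y_T-L^Y_S\mid\mathcal F_S]\ge\pi\Bigl(\frac\eta{1+\eta}-\delta\Bigr)-2\delta ,$$
so $\mathbb E[\mathcal L_T-\mathcal L_S\mid\mathcal F_S]\ge\frac{2\pi\eta}{1+\eta}-4\delta$. By Lemma 1, $q_T>0$ and $\mathbb E[\log q_T-\log q_S\mid\mathcal F_S]$ is at least this.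

**Loss on the way back.** If not stopped, put $z=Z_T$ (nonzero by non-coalescence), $a=1+|z|$, $v=z/|z|$. Then $q_T=|z|\rho_v(X_T)$ and $q_{S^*}=|z|\rho_v(X_{S^*})$, where $X_{S^*}$ is the hitting point of the sphere of radius $a$. Lemma 2, scaled by $a$, with $s=(1+\eta)/a\in(1,1+\eta]$, gives $\mathbb E[\log q_{S^*}\mid\mathcal F_T]\ge\log q_T-1.9\,\eta$.

**Balance.** Adding, and using $\frac{2\eta}{1+\eta}\ge2\eta-2\eta^2$,
$$\mathbb E[\log q_{S^*}-\log q_S\mid\mathcal F_S]\ge\frac{2\pi\eta}{1+\eta}-4\delta-1.9\,\eta\pi\ge\pi(0.1\,\eta-2\eta^2)-4\delta=2\kappa\pi-\kappa=\kappa-2\kappa(1-\pi). \tag{6}$$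
In particular $q_{S^*}>0$ a.s.

**Lemma 3.** From a state as at time $S$, $\mathbb E[\inf\{t\ge S:|Z_t|=\delta\}-S\mid\mathcal F_S]\le C(1+\log(1/q_S))$.

*Proof.* This is the usual drift argument. Iterate cycles until one is stopped, with starting times $S_1=S$, $S_{k+1}=S_k^*$; if cycle $k$ is not stopped, then the requirements for a new cycle hold at $S_{k+1}$. Let $J\le\infty$ be the number of cycles, $G_1=-\log q_S$, and $G_{k+1}=-\log q$ at the end of cycle $k$. At these times $q\le|X||Z|<1$, so $G_k\ge0$. Below, probabilities and expectations are conditional on $\mathcal F_S$. If $\pi_k$ is the conditional probability at $S_k$ that cycle $k$ is not stopped, then $\mathbb E[(1-\pi_k)\mathbf 1_{J\ge k}]=\mathbb P(J=k)$, and (6) gives, inductively with integrability of $G_{k+1}\mathbf 1_{J\ge k}$,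
$$\mathbb E[(G_{k+1}-G_k)\mathbf 1_{J\ge k}]\le-\kappa\,\mathbb P(J\ge k)+2\kappa\,\mathbb P(J=k).$$
Sum over $k\le n$. The left sides telescope to $\mathbb E[G_{(J\wedge n)+1}]-G_1\ge-G_1$, so $\kappa\sum_{k\le n}\mathbb P(J\ge k)\le G_1+2\kappa$, and $\kappa\,\mathbb E[J]\le G_1+2\kappa$. Each cycle has conditional mean length at most $C$, so the total mean length is at most $C\sum_k\mathbb P(J\ge k)=C\,\mathbb E[J]$. At the end of the stopped cycle $|Z|=\delta$ for the first time after $S$. $\square$

**Lemma 4.** Let $T$ be a stopping time with $|X_T|=1+\eta$, $0<|Z_T|<\delta$. Then $\mathbb E[\inf\{t\ge T:|Z_t|=\delta\}-T\mid\mathcal F_T]\le C(1+\log(1/|Z_T|))$.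

*Proof.* This replaces $q$ by $|Z|$ in the bound: the way back to the ball randomizes the angle. Let $S_1=\inf\{t\ge T:|X_t|=1+|Z_T|\}$. As above, $Z$ is constant on $[T,S_1]$ and $\mathbb E[S_1-T\mid\mathcal F_T]\le C$. With $v=Z_T/|Z_T|$, $q_{S_1}=|Z_T|\rho_v(X_{S_1})$, and the last part of Lemma 2, scaled by $a=1+|Z_T|$, with $s\ge\frac{1+\eta}{1+\delta}>1$, gives $\mathbb E[\log(1/q_{S_1})\mid\mathcal F_T]\le\log(1/|Z_T|)+C$. In particular $q_{S_1}>0$ a.s. Apply Lemma 3 at $S_1$. $\square$

## 7. Entering the zone near the diagonal in the radial direction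

The separation $|Z|$ drops to $\delta/2$ at a contact time, and at that moment $Z$ may be radial, so that $q=0$ and $\log q=-\infty$. Before Lemma 4 can be used we must know that $\log(1/|Z|)$ has bounded mean when $X$ next reaches height $\eta$. The cure is to add to $q^2$ a term that is positive in radial configurations: $m>0$ unless both particles touch.

**Lemma 5.** Let $\xi$ be a stopping time with contact at $\xi$ and $|Z_\xi|=\delta/2$; let $T_1=\inf\{t\ge\xi:|X_t|=1+\eta\text{ or }|Z_t|=\delta\}$. Then $\mathbb E[T_1-\xi\mid\mathcal F_\xi]\le C$ and $\mathbb E[\log(1/|Z_{T_1}|)\mid\mathcal F_\xi]\le C$.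

*Proof.* Since there is contact, $|X_\xi|\le1+\delta/2<1+\eta$, and the first bound follows from (3) as before. Let $\epsilon^2=\frac1{32}$ and
$$\mathcal Q=q^2+\epsilon^2m^2|Z|^2,\qquad\Phi=\tfrac12\log\mathcal Q,\qquad\mathcal P=|X+Y|^2=2m+4-|Z|^2 .$$
On $[\xi,T_1]$ we have $|X|,|Y|\le2$, so $m\le6$, $q=|X\times Z|\le2|Z|$, $\mathcal Q\le4|Z|^2+\frac{36}{32}|Z|^2\le6|Z|^2$, and $\mathcal P\in[m,16]$. By (2), with $d\langle m\rangle=4\mathcal P\,dt$,
$$d(m^2|Z|^2)=|Z|^2\bigl[4m(X+Y)\cdot dB+(12m+4\mathcal P)\,dt+4m\,d\mathcal L\bigr]+m^2(|Z|^2-m)\,d\mathcal L .$$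

**Step 1: the $d\mathcal L$-part of $d\mathcal Q$ is at least $-\frac32\mathcal Q\,d\mathcal L$.** This is where the unbounded contraction of Section 4 is absorbed. The coefficient is $2q^2+\epsilon^2(4m|Z|^2-m^3+m^2|Z|^2)$. At contact one particle has norm $1$ and the other at most $1+|Z|$, so $m\le(1+|Z|)^2-1=|Z|(2+|Z|)$. If $m\le2|Z|$, then $4m|Z|^2-m^3\ge0$. If $m>2|Z|$, then $m^2\le|Z|^2(2+|Z|)^2\le4|Z|^2+5|Z|^3$ (as $|Z|\le1$), so $4m|Z|^2-m^3\ge-5m|Z|^3\ge-\frac52m^2|Z|^2$. In both cases the coefficient is at least $2q^2-\frac32\epsilon^2m^2|Z|^2\ge-\frac32\mathcal Q$.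

**Step 2: the $dt$-part of $d\Phi$ is nonnegative.** The $dt$-coefficient of $d\mathcal Q$ is $\beta=2|Z|^2+\epsilon^2|Z|^2(12m+4\mathcal P)$ and the $dB$-coefficient is $\varsigma=2W\times Z+4\epsilon^2m|Z|^2(X+Y)$. So the $dt$-coefficient of $d\Phi$ is $(\frac12\beta\mathcal Q-\frac14|\varsigma|^2)/\mathcal Q^2$. Since $Z\times(X+Y)=(X-Y)\times(X+Y)=2X\times Y$, we have $(W\times Z)\cdot(X+Y)=W\cdot2W=2q^2$, hence
$$|\varsigma|^2=4q^2|Z|^2+32\epsilon^2m|Z|^2q^2+16\epsilon^4m^2|Z|^4\mathcal P .$$
On the other side,
$$\tfrac12\beta\mathcal Q=|Z|^2q^2+\epsilon^2m^2|Z|^4+\epsilon^2|Z|^2(6m+2\mathcal P)q^2+\epsilon^4m^2|Z|^4(6m+2\mathcal P).$$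
Subtracting,
$$\tfrac12\beta\mathcal Q-\tfrac14|\varsigma|^2=\epsilon^2|Z|^2\bigl\{m^2|Z|^2+(2\mathcal P-2m)q^2+\epsilon^2m^2|Z|^2(6m-2\mathcal P)\bigr\}\ge\epsilon^2m^2|Z|^4(1-2\epsilon^2\mathcal P)\ge0,$$
because $\mathcal P\ge m$ and $2\epsilon^2\mathcal P\le1$.

**Step 3: expectations.** We pass to the mean of $\log(1/|Z_{T_1}|)$. By Steps 1 and 2, $d\Phi\ge d(\text{local martingale})-\frac34d\mathcal L$ while $\mathcal Q>0$. By (3), $\mathbb E[\mathcal L_{T_1}-\mathcal L_\xi\mid\mathcal F_\xi]\le2$, since $0\le1-|X|^{-1}<1$ and the same for $Y$. Let $\tau_n=\inf\{t\ge\xi:\mathcal Q_t\le1/n\}$; up to $\tau_n\wedge T_1$ the martingale integrand $\varsigma/(2\mathcal Q)$ is bounded, so for $n>1/\mathcal Q_\xi$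
$$\mathbb E[-\Phi_{(\xi+t)\wedge\tau_n\wedge T_1}\mid\mathcal F_\xi]\le-\Phi_\xi+\tfrac32 .$$
Now $\mathcal Q_\xi\ge c(\delta)>0$: $\mathcal Q$ is continuous on the compact set $\{|x|,|y|\ge1,\ |x|\le1+\delta/2,\ |x-y|=\delta/2\}$, and it vanishes there only if $m=q=0$, i.e. $|x|=|y|=1$ and $x=\pm y$, which is impossible when $|x-y|=\delta/2$. Also $-\Phi\ge-\frac12\log(6\delta^2)\ge-\frac12\log6$, and $-\Phi=\frac12\log n$ at $\tau_n$. So $\mathbb P(\tau_n\le(\xi+t)\wedge T_1\mid\mathcal F_\xi)\to0$, and Fatou's lemma ($n\to\infty$, then $t\to\infty$) gives $\mathbb E[-\Phi_{T_1}\mid\mathcal F_\xi]\le C$. Finally $\mathcal Q\le6|Z|^2$ means $\log|Z_{T_1}|\ge\Phi_{T_1}-\frac12\log6$. $\square$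

## 8. A positive fraction of time away from the diagonal: existence of $Q$

Start from a point with $|z|\ge\delta$. Put $\theta_0=0$ and
$$\xi_k=\inf\{t\ge\theta_k:|Z_t|\le\delta/2\},\qquad\theta_{k+1}=\inf\{t\ge\xi_k:|Z_t|\ge\delta\}.$$

**Step 1: excursions toward the diagonal are short in mean.** At $\xi_k<\infty$, $|Z|=\delta/2$ and there is contact, because $Z$ is locally constant off contact and $|Z|>\delta/2$ on $[\theta_k,\xi_k)$. Take $T_1$ as in Lemma 5. If $|Z_{T_1}|<\delta$, then $|X_{T_1}|=1+\eta$ and $Z_{T_1}\neq0$; Lemma 4 bounds the remaining mean time by $C(1+\log(1/|Z_{T_1}|))$, and Lemma 5 bounds the mean of that. So $\mathbb E[\theta_{k+1}-\xi_k\mid\mathcal F_{\xi_k}]\le C_1$ on $\{\xi_k<\infty\}$.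

**Step 2: stays away from the diagonal are not too short.** Between $\theta_k$ and $\xi_k$, $|Z|$ drops from at least $\delta$ to $\delta/2$, so $\mathcal L$ grows by at least $\delta/2$. Since $\sup\mathbb E\mathcal L_t\to0$ as $t\to0$, Markov's inequality gives $t_0>0$ with $\mathbb P(\xi_k-\theta_k\ge t_0\mid\mathcal F_{\theta_k})\ge\frac12$ on $\{\theta_k<\infty\}$.

**Step 3: counting.** We turn the two steps into a time fraction. Let $K=\{|z|\ge\delta/2\}$, $n(t)=\#\{k\ge0:\xi_k\le t\}$, and let $I_t$, $O_t$ be the expected times in $[0,t]$ spent in $K$ and outside $K$. The intervals $[\theta_k,\xi_k]$ are spent in $K$, and at most one of them straddles $t$; the time outside $K$ lies in $\bigcup_k(\xi_k,\theta_{k+1})$. Hence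
$$\tfrac{t_0}2\mathbb E\,n(t)-t_0\le\mathbb E\sum_{k:\theta_k\le t}\min(\xi_k-\theta_k,t_0)-t_0\le I_t,\qquad O_t\le\mathbb E\sum_{k:\xi_k\le t}(\theta_{k+1}-\xi_k)\le C_1\mathbb E\,n(t). \tag{7}$$
The first chain also shows $\mathbb E\,n(t)<\infty$, as $I_t\le t$. So $t=I_t+O_t\le I_t+\frac{2C_1}{t_0}(I_t+t_0)$, and $\liminf I_t/t\ge c_*:=(1+2C_1/t_0)^{-1}>0$.

**Step 4: the stationary law.** By compactness and the Feller property, the averages $\frac1t\int_0^tP_s(p,\cdot)\,ds$ have a weak limit point $\mu$ as $t\to\infty$, it is stationary, and $\mu(K)\ge c_*$ since $K$ is closed. So $\mu(E)>0$. To remove what may sit on the diagonal, note that from the diagonal the process never enters $E$ (fact (b)), so for Borel $A\subset E$, $\mu(A)=\int_EP_t(p,A)\mu(dp)$; and $P_t(p,E)=1$ for $p\in E$ by non-coalescence. Hence $Q:=\mu(\cdot\cap E)/\mu(E)$ is a stationary distribution that does not charge the diagonal. This is the existence part of Theorem 1.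

## 9. Every open set off the diagonal is reached

For uniqueness we show that all points of $E$ communicate and that transition laws from a certain set overlap.

**Skew product.** This represents $X$ by a radial process and an independent angle, so that we can steer them separately. Let $\beta$ and $B''$ be independent Brownian motions of dimensions $1$ and $3$. Let $R$ solve $dR=d\beta+dt/R+dL$, reflected at $1$ with local time $L$; let $\gamma(t)=\int_0^tR_s^{-2}ds$; and let $V$ on $S^2$ solve $dV=R^{-1}P_VdB''-R^{-2}V\,dt$, where $P_V$ is the projection orthogonal to $V$. Given $R$, $V$ run with the clock $\gamma$ solves $d\Theta=P_\Theta db-\Theta\,d\tau$ with a Brownian motion $b$, so $V_t=\Theta_{\gamma(t)}$ with $\Theta$ a spherical Brownian motion (generator $\frac12\Delta_{S^2}$) independent of $R$. There is no covariation between $R$ and $V$, so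
$$d(RV)=V\,d\beta+\frac VR\,dt+V\,dL+P_VdB''-\frac VR\,dt=V\,d\beta+P_VdB''+V\,dL .$$
The first two terms form a three-dimensional Brownian motion by Lévy's theorem, since $VV^{\mathsf T}+P_V$ is the identity. So $R\Theta_\gamma$ solves the Skorokhod equation outside the unit ball of $\mathbb R^3$ with local time $L$. By uniqueness in law it may be used as $X$ on $\mathbb T_N$ as long as $R\le20$, and we do so. Let
$$\Lambda_t=\int_0^tX\,dL^X=\int_0^t\Theta_{\gamma(s)}\,dL_s .$$
As long as $Y'_s:=X_s-z-\Lambda_s$ (with $z=Z_0$) satisfies $|Y'_s|>1$, we have $Y=Y'$ by uniqueness, since $Y'=y_0+B$; then $Z=z+\Lambda$.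

On bounded time intervals, by Girsanov's theorem (the drift $1/R$ is bounded), the law of $(R,L)$ is equivalent to that of $(R_0+w+L,\,L)$ with $L_t=\sup_{s\le t}(1-R_0-w_s)^+$ and $w$ a Brownian motion: the half-line formula of Section 1. This is a continuous functional of $w$ in sup-norm, and Wiener measure charges every nonempty open set. Hence:

**(Op)** Every condition on $(R,L)$ that is open in sup-norm and is satisfied for some continuous driving path $w$ with $w_0=0$ has positive probability.

**The contact-free region.** Let $U_z=\{x\in\mathbb T_N:|x|>1,\ |x-z|>1\}$ and $\mathcal G=\{(x,z):z\ne0,\ x\in U_z\}$. *$U_z$ is connected.* If $|z|>2$, the closed unit balls around $0$ and $z$ are disjoint, and a path in $\mathbb T_N$ between two points of $U_z$ can be rerouted along spheres of radius $1+\varepsilon$ around the centers. If $0<|z|\le2$, work in the chart: moving a point orthogonally away from the line through $0$ and $z$ does not decrease its distance to either center, so each point of $U_z$ in $\{|x|\le5\}$ is connected in $U_z$ to $\{|x|>5\}$, which lies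 in $U_z$ and is connected.

**Lemma 6.** Let $(x,z)\in\mathcal G$. (a) For $x'\in U_z$, $\varepsilon>0$ there is $t$ with $P_t((x,z),\{|x''-x'|<\varepsilon,\ x''\in U_z,\ z''=z\})>0$. (b) Let $|p|=1$, $0<\ell\le8$, and $|p-z-\ell'p|>1$ for all $\ell'\in[0,\ell]$. For each $\varepsilon>0$ there is $t$ such that, with positive probability, $(X_t,Z_t)\in\mathcal G$ and $|Z_t-(z+\ell p)|<\varepsilon$.

*Proof.* (a) With positive probability $x+B$ follows closely a path in $U_z$ from $x$ to $x'$. Then there is no contact, and $Z=z$.

(b) We let $X$ press against the sphere near $p$ until the local time is about $\ell$; this adds about $\ell p$ to $Z$, and the hypothesis says that $Y$ stays off the ball meanwhile. By compactness and continuity, for all small $\varepsilon'\in(0,1)$,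
$$|p-z-\ell'p|>1+\varepsilon'+\tfrac{\varepsilon'}2(\ell+\varepsilon')\quad\text{for }\ell'\in[0,\ell+\varepsilon'] .$$
Fix such an $\varepsilon'$ with also $\varepsilon'+\frac{\varepsilon'}2(\ell+\varepsilon')<\varepsilon$. Then $(1+\varepsilon'/4)p\in U_z$ (take $\ell'=0$), and by (a) we can move $X$, with $Z=z$ unchanged, to within $\varepsilon'/16$ of $(1+\varepsilon'/4)p$. Then $1+\varepsilon'/8<R<1+3\varepsilon'/8$ and $|\Theta-p|<\varepsilon'/4$. Restart time there. With positive probability, during one unit of time $R<1+\varepsilon'/2$, and at its end $|L-\ell|<\varepsilon'$ and $R>1$. This is an open condition, and it is satisfied when $w$ decreases linearly to $-(R_0-1)-\ell$ on $[0,\frac12]$ and then increases by $\varepsilon'/8$; use (Op). Given $R$, the clock satisfies $\gamma(1)\le1$, and $\Theta$ stays within $\varepsilon'/4$ of its starting point during this clock time with positive probability. On the intersection $|X_s-p|\le(R_s-1)+|\Theta-p|<\varepsilon'$, $|\Lambda_s-L_sp|\le\frac{\varepsilon'}2L_s$ and $L_s\le\ell+\varepsilon'$. So $|Y'_s|\ge|p-z-L_sp|-\varepsilon'-\frac{\varepsilon'}2(\ell+\varepsilon')>1$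 throughout, and $Z=z+\Lambda$ ends within $\varepsilon'+\frac{\varepsilon'}2(\ell+\varepsilon')<\varepsilon$ of $z+\ell p$. At the end $|X|>1$, $|Y|>1$, and $Z\ne0$ a.s. by non-coalescence. $\square$

Write $\mathcal R(p,O)=\int_0^\infty e^{-s}P_s(p,O)\,ds$.

**Lemma 7.** For every $p\in E$ and every nonempty open $O\subset E$, $\mathcal R(p,O)>0$.

*Proof.* Fix $O$ and call $a\in E$ *good* if $\mathcal R(a,O)>0$. Two remarks:

(α) If $P_t(a,O)>0$ for some $t$, then $a$ is good: by path continuity and Fatou, $\liminf_{s\to t}P_s(a,O)\ge P_t(a,O)$.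

(β) If $P_t(a,A)>0$ and all points of $A$ are good, then $a$ is good: $0<\int_AP_t(a,da')\mathcal R(a',O)\le e^t\mathcal R(a,O)$.

**Step 1: a first family of good points.** $O$ contains a point with coordinates $(x',z')\in\mathcal G$, because points without contact are dense. There is $\varepsilon_1\in(0,\frac14)$ such that $|z-z'|<\varepsilon_1$ implies $x'\in U_z$, and such that $\{|x''-x'|<\varepsilon_1,\ |z''-z'|<\varepsilon_1\}\subset O$. By Lemma 6(a) and (α), every $(x,z)\in\mathcal G$ with $|z-z'|<\varepsilon_1$ is good.

**Step 2: good points with large separation.** We find $\zeta$ with $|\zeta|\ge8$ and $\varepsilon_2\in(0,\frac14)$ such that every $(x,z)\in\mathcal G$ with $|z-\zeta|<\varepsilon_2$ is good. If $|z'|>10$, take $\zeta=z'$ and $\varepsilon_2=\varepsilon_1$. If $|z'|\le10$, take a unit vector $p'\perp z'$ and $\zeta=z'-8p'$, so $8\le|\zeta|\le13$. For $\ell'\in[0,8]$, $|p'-\zeta-\ell'p'|=|(9-\ell')p'-z'|=\sqrt{(9-\ell')^2+|z'|^2}>1$, since $9-\ell'\ge1$ and $z'\ne0$. This condition is open, so it holds also with $\zeta$ replaced by $z$ if $|z-\zeta|<\varepsilon_2$,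 for some $\varepsilon_2\le\varepsilon_1/2$. Lemma 6(b) with $(p',8)$ and $\varepsilon=\varepsilon_1/2$ leads from $(x,z)\in\mathcal G$ to points of $\mathcal G$ with separation within $\varepsilon_1/2+\varepsilon_2\le\varepsilon_1$ of $z'$, which are good by Step 1; use (β).

**Step 3: every $(x,z)\in\mathcal G$ with $|z|\ge7$ is good.** We move $Z$ in small steps. The set $\{|\cdot|\ge7\}\subset\mathbb T_N$ is path connected, so it contains a chain $z=\zeta_0,\zeta_1,\dots,\zeta_n=\zeta$ with $|\zeta_{i+1}-\zeta_i|\le\frac14$. By backward induction we find $\epsilon_i\in(0,\frac14]$ such that every $(\tilde x,\tilde z)\in\mathcal G$ with $|\tilde z-\zeta_i|<\epsilon_i$ is good. Take $\epsilon_n=\varepsilon_2$. Given $\epsilon_{i+1}$, put $\epsilon_i=\epsilon_{i+1}/2$. If $|\tilde z-\zeta_i|<\epsilon_i$, then $|\tilde z|\ge6$ and $\zeta_{i+1}-\tilde z=\ell p$ with $|p|=1$, $0\le\ell<\frac12$. If $\ell=0$ there is nothing to prove. Otherwise $|p-\tilde z-\ell'p|\ge6-1>1$ for $\ell'\in[0,\ell]$, and Lemma 6(b) with $\varepsilon=\epsilon_{i+1}$ together with (β) shows that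 $(\tilde x,\tilde z)$ is good.

**Step 4: every $(x,z)\in\mathcal G$ is good.** We show that a small separation can always be increased. Let $a_*$ be the infimum of all $a>0$ such that every $(x,z)\in\mathcal G$ with $|z|\ge a$ is good; $a_*\le7$. Suppose $a_*>0$ and put $\ell_*=\frac18\min(a_*^2,1)$. Let $(x,z)\in\mathcal G$ with $|z|\le a_*$ and $|z|^2\ge\max(a_*^2/2,\ a_*^2-\ell_*^2/4)$. Choose a unit vector $p\perp z$ and $\ell=\frac14\min(|z|^2,1)\ge\ell_*$. For $\ell'\in[0,\ell]$, $|p-z-\ell'p|^2=(1-\ell')^2+|z|^2\ge1-2\ell+|z|^2>1$, and $|z+\ell p|^2=|z|^2+\ell^2>a_*^2$. By Lemma 6(b) with $\varepsilon$ small, $\{(X_t,Z_t)\in\mathcal G,\ |Z_t|>a_*\}$ has positive probability for some $t$; its points are good, so $(x,z)$ is good by (β). So all points of $\mathcal G$ with $|z|$ above some number smaller than $a_*$ are good, against the definition of $a_*$. Hence $a_*=0$.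

**Step 5: every $p\in E$ is good.** It remains to leave contact. Contact times are Lebesgue-null and $Z\neq0$ always, so $P_t(p,\mathcal G)=1$ for a.e. $t$. By Step 4 and (β), $p$ is good. $\square$

## 10. A common lower bound for transition laws

Lemma 7 does not exclude two mutually singular stationary laws, both with full support. For that we need a density. The pair has six coordinates but only three-dimensional noise, so the density of $Z$ must come from the randomness of the pushing directions. Two visits of $X$ to the ball are enough: the sum of two independent uniform vectors on spheres in $\mathbb R^3$ has a density.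

Let $A=\{x:\frac32\le|x|\le2\}$.

**Lemma 8.** There are $c_3>0$ and $0<b_1<b_2\le\frac12$ such that, with $\mathcal O=\{b_1<|n|<b_2\}$, for all $T\in[5,6]$, $x\in A$, $|z|\ge6$,
$$P_T((x,z),dx'\,dz')\ge c_3\,\mathbf 1_{\{x'\in A\}}\mathbf 1_{\{z'-z\in\mathcal O\}}\,dx'\,dz' .$$

*Proof.* **Step 1: the angle as a group-valued motion.** This makes the directions in different time intervals independent. Fix $e\in S^2$ and $o\in SO(3)$ with $oe=x/|x|$. Let $g$ be the Brownian motion on $SO(3)$ for the bi-invariant metric, started at the identity, independent of $R$, normalized so that its generator is $\frac12$ of the Casimir operator that acts on functions of $ge$ as $\Delta_{S^2}$. Then $\Theta_\tau=og_\tau e$ is a spherical Brownian motion from $x/|x|$, and we may use it in the skew product, since on the event $G$ below $X$ and $Z$ are functionals of $(R,L,\Theta)$. The increments $g_\sigma^{-1}g_\tau$ over disjoint intervals are independent, and their density with respect to normalized Haar measure (the heat kernel of a compact connected Lie group at time $\tau-\sigma$)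 is jointly continuous and strictly positive for positive times. Let $c_1>0$ be a lower bound for it over times in $[\frac19,2]$.

**Step 2: the event.** Let $G$, depending only on $R$ (with $L$), be the event that $R<3$ on $[0,T]$; $R>1$ on $[0,1]\cup[2,3]\cup[4,T]$; $L_2-L_1$ and $L_4-L_3$ lie in $(0,\frac14]$; and $R_1,R_4,R_T\in[\frac32,2]$. On $G$, $L_T\le\frac12$, so $|Y'_s|\ge6-3-\frac12>1$ and $Z_T=z+N_1+N_2$ with $N_1=\int_1^2\Theta_\gamma dL$, $N_2=\int_3^4\Theta_\gamma dL$. Put
$$k_0=g_{\gamma(1)},\quad h_1=g_{\gamma(1)}^{-1}g_{\gamma(2)},\quad k_1=g_{\gamma(2)}^{-1}g_{\gamma(3)},\quad h_2=g_{\gamma(3)}^{-1}g_{\gamma(4)},\quad k_2=g_{\gamma(4)}^{-1}g_{\gamma(T)},$$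
$$\tilde N_1=\int_1^2g_{\gamma(1)}^{-1}g_{\gamma(s)}e\,dL_s,\qquad\tilde N_2=\int_3^4g_{\gamma(3)}^{-1}g_{\gamma(s)}e\,dL_s .$$
Then
$$N_1=ok_0\tilde N_1,\qquad N_2=ok_0h_1k_1\tilde N_2,\qquad X_T=R_T\,ok_0h_1k_1h_2k_2e .$$

**Step 3: making the directions uniform.** Given $R$, the elements $k_0,k_1,k_2$ and the pairs $(h_1,\tilde N_1),(h_2,\tilde N_2)$ are independent. On $G$ we have $1\le R<3$ and the time intervals of $k_0,k_1,k_2$ have lengths in $[1,2]$, so their clock increments lie in $[\frac19,2]$ and their Haar densities are at least $c_1$. Replace these three laws by $c_1$ times Haar measure and integrate first over $k_2$, then $k_1$, then $k_0$. By invariance of Haar measure each integration makes one direction uniform and independent of the rest: for $f\ge0$ and $a_i=|\tilde N_i|$,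
$$\mathbb E[f(N_1+N_2,X_T/R_T,R_T)\mathbf 1_G]\ge c_1^3\,\mathbb E\Bigl[\mathbf 1_G\int f(a_1\zeta_1+a_2\zeta_2,\zeta_3,R_T)\,\sigma(d\zeta_1)\sigma(d\zeta_2)\sigma(d\zeta_3)\Bigr].$$

**Step 4: the radial part.** We want a bound that does not depend on $x,z,T$. The generator $\frac12f''+f'/\varrho=\frac1\varrho\cdot\frac12(\varrho f)''$ shows that $R$ killed on leaving $(1,3)$ is an $h$-transform of killed one-dimensional Brownian motion, with $h(\varrho)=\varrho$. Its transition density $(\varrho'/\varrho)\,p_t^{(1,3)}(\varrho,\varrho')$ is bounded below on $[\frac32,2]^2$ for $t\in[1,2]$. The conditional law of $(a_1,a_2)$ given $R$ depends only on $R$ and $dL$ on $[1,4]$. By the Markov property of $R$ at times $1$ and $4$, the law of $(a_1,a_2,R_T)$ under $\mathbf 1_G\mathbb P$ dominates $c\,\nu_0(da_1,da_2)\otimes\mathbf 1_{[3/2,2]}(\varrho)\,d\varrho$. Here $c>0$ does not depend on $x,z,T$, and $\nu_0$ is the law of $(a_1,a_2)$, restricted to $a_1a_2>0$ and to the part of $G$ that concerns $[1,4]$, with $R_1$ uniform on $[\frac32,2]$.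

*$\nu_0\neq0$.* By (Op) the part of $G$ concerning $[1,4]$ has positive probability from every $R_1\in[\frac32,2]$: drive $R$ down to $1$ and on until the local time is $\frac18$, during $[1,\frac32]$; up to $\frac74$ during $[\frac32,2]$; hold during $[2,3]$; repeat the descent and ascent during $[3,4]$. The conditions hold there in their open form. Given $R$, with positive probability $|g_{\gamma(1)}^{-1}g_{\gamma(s)}e-e|<\frac12$ on $[1,2]$, and similarly on $[3,4]$; then $a_1\ge e\cdot\tilde N_1\ge\frac12(L_2-L_1)>0$ and $a_2\ge\frac12(L_4-L_3)>0$.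

**Step 5: the density.** For independent uniform $\zeta_1,\zeta_2$, $|a_1\zeta_1+a_2\zeta_2|^2=a_1^2+a_2^2+2a_1a_2\tau$ with $\tau$ uniform on $[-1,1]$. So the length $\varrho$ has density $\varrho/(2a_1a_2)$, and the vector $n$ has density $\frac1{8\pi a_1a_2|n|}$ on $|a_1-a_2|<|n|<a_1+a_2$. As $a_i\le\frac14$, this is at least $32/(8\pi)\ge1$ there. Take $(\bar a_1,\bar a_2)\in(0,\frac14]^2$ in the support of $\nu_0$, $0<\varepsilon_0<\frac14\min(\bar a_1,\bar a_2)$, and
$$b_1=|\bar a_1-\bar a_2|+2\varepsilon_0\ <\ b_2=\bar a_1+\bar a_2-2\varepsilon_0 .$$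
For all $(a_1,a_2)$ within $\varepsilon_0$ of $(\bar a_1,\bar a_2)$ coordinatewise, a set of positive $\nu_0$-measure, the density is at least $1$ on $\mathcal O$. Finally, $R_T\zeta_3$ with law $\mathbf 1_{[3/2,2]}d\varrho\otimes\sigma$ has density $\frac1{4\pi|x'|^2}\ge\frac1{16\pi}$ on $A$. $\square$

**A set on which the transition laws overlap.** Apply Lemma 8 twice, at times $t/2$ and $t$, for $|z|\ge7$, $x\in A$, $t\in[10,12]$; after the first step the separation is at least $6$. For $x'\in A$, $P_t((x,z),\cdot)$ dominates the measure with density $c_3^2|A|\,|\mathcal O\cap(z'-z-\mathcal O)|$. Since $\mathcal O=-\mathcal O$ and $w\mapsto|\mathcal O\cap(w-\mathcal O)|$ is continuous and positive at $w=0$, this density is at least some $c_4>0$ if $|z'-z|\le b_0$, for some $b_0\in(0,1)$. Let $z^*=(10,0,0)$ and $C_0=A\times\overline{\mathcal B(z^*,b_0/2)}$ in $(x,z)$ coordinates, a closed subset of $E$ with nonempty interior. Then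
$$P_t(p,\cdot)\ge c_4\,\mathrm{Leb}|_{C_0}\qquad\text{for all }p\in C_0,\ t\in[10,12]. \tag{8}$$

## 11. Two stationary laws on $E$ cannot be mutually singular: uniqueness of $Q$

Let $Q_1\ne Q_2$ be stationary with $Q_i(E)=1$, and let $\mu=Q_1-Q_2$. From $\mu=\mu P_t=\mu^+P_t-\mu^-P_t$ and the minimality of the Jordan decomposition, $\mu^\pm\le\mu^\pm P_t$; the total masses are equal, so $\mu^\pm=\mu^\pm P_t$. Hence $\mu^+$ and $\mu^-$ are nonzero (as $\mu$ has total mass $0$), mutually singular, stationary and carried by $E$.

Now let $\nu$ be any nonzero stationary finite measure carried by $E$. By stationarity and Lemma 7,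
$$\nu(\operatorname{int}C_0)=\int\mathcal R(p,\operatorname{int}C_0)\,\nu(dp)>0,$$
and by (8), $\nu=\nu P_{10}\ge c_4\,\nu(C_0)\,\mathrm{Leb}|_{C_0}$. So both $\mu^+$ and $\mu^-$ dominate a positive multiple of $\mathrm{Leb}|_{C_0}$, a contradiction. With Section 8 this proves Theorem 1, with $r_0=1/N_0$: the conjecture holds. $\blacksquare$

## 12. Mixtures, marginals, support and convergence: Theorem 2

**Part (i).** Let $\mu$ be stationary. As in Step 4 of Section 8, its part on $E$ is stationary, hence so is its part on the diagonal. The first is a multiple of $Q$ by Theorem 1, the second a multiple of $Q'$ by fact (b). Conversely, mixtures are stationary.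

**Part (iii).** If $\nu$ is a stationary law for $X$, then its image on the diagonal is stationary for $(X,Y)$, hence equals $Q'$, so $\nu$ is uniform. Each marginal of $Q$ is such a law. For every nonempty open $O\subset E$, $Q(O)=\int\mathcal R(p,O)Q(dp)>0$ by Lemma 7. Since $E$ is dense in $\overline D\times\overline D$, $\operatorname{supp}Q=\overline D\times\overline D$.

**Part (ii), Step 1: $C_0$ is hit a.s. from every $p\in E$.** This uses the mean-time bounds from *every* starting point. Let $K_\delta=\{|z|\ge\delta\}$. It is hit a.s. from each $p\in E$ with $|z|<\delta$. Indeed, if $|x|<1+\eta$, run until $|X|=1+\eta$ or $|Z|=\delta$; this time is finite by (3), and $Z\ne0$ then. If $|X|=1+\eta$ and $0<|Z|<\delta$, use Lemma 4. If $|x|>1+\eta$, run until $|X|=1+\eta$ (there is no contact before, so $Z$ is constant) and use Lemma 4. By non-coalescence and the Markov property, $K_\delta$ is visited at arbitrarily large times a.s. By the Feller property $p\mapsto P_t(p,O)$ is lower semicontinuous for open $O$; so Lemma 7 and compactness of $K_\delta$ give $t_1,\dots,t_j$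 and $c>0$ with $\max_iP_{t_i}(p,\operatorname{int}C_0)\ge c$ for all $p\in K_\delta$. By the conditional Borel–Cantelli lemma, applied at successive visits to $K_\delta$ spaced by at least $\max_it_i$, $C_0$ is hit a.s. By the Markov property it is visited at arbitrarily large times a.s.

**Part (ii), Step 2: Harris recurrence.** The measure will be $\mathrm{Leb}|_{C_0}$. Let $\epsilon=c_4\mathrm{Leb}(\Gamma\cap C_0)>0$. By (8) the time spent in $\Gamma$ during the window $[10,12]$ after a visit to $C_0$ has conditional mean at least $2\epsilon$ and is at most $2$, so it exceeds $\epsilon$ with conditional probability at least $\epsilon/2$. By conditional Borel–Cantelli, along visits to $C_0$ spaced by at least $12$, the total time in $\Gamma$ is a.s. infinite from every $p\in E$. This is Harris recurrence on $E$, and it is positive since $Q$ is an invariant probability.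

**Part (ii), Step 3: convergence for $Q$-a.e. starting point.** We couple two copies of the chain in steps of length $10$. Let $\Pi=P_{10}$ on $E$, $\lambda=\mathrm{Leb}|_{C_0}/\mathrm{Leb}(C_0)$, and fix $\alpha\in(0,1)$ with $\alpha\le c_4\mathrm{Leb}(C_0)$. By (8), $\Pi(p,\cdot)\ge\alpha\lambda$ for $p\in C_0$. Also, splitting $s\in[10k,12k]$ into $k$ pieces of length in $[10,12]$, $P_s(p,C_0)\ge\alpha^k$ for $p\in C_0$; and $\bigcup_k[10k,12k]\supset[50,\infty)$, since $12k\ge10(k+1)$ for $k\ge5$. With Lemma 7, for each $p\in E$ there is $t_p$ with $P_t(p,C_0)>0$ for all $t\ge t_p$. So for every $(p,p')\in E\times E$ there is $n$ with $\Pi^n(p,C_0)\Pi^n(p',C_0)>0$.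

Let $(\zeta_n)$ be the product chain on $E\times E$ with kernel $\Pi\otimes\Pi$, which has invariant law $Q\otimes Q$. Let $F$ be the event that $\zeta_n\in C_0\times C_0$ infinitely often, and $h(\zeta)=\mathbb P_\zeta(F)$. Start $\zeta_0$ from $Q\otimes Q$. Then $h(\zeta_n)$ is a bounded martingale that converges a.s. to $\mathbf 1_F$, and it is stationary, so $\mathbb E(h(\zeta_n)-h(\zeta_0))^2=\mathbb Eh(\zeta_n)^2-\mathbb Eh(\zeta_0)^2=0$. Hence $h(\zeta_0)=\mathbf 1_F$ a.s. The events $F_k=\{\zeta_n\in C_0\times C_0\text{ for some }n\ge k\}$ decrease to $F$ and have equal probabilities by stationarity, so $F_0=F$ up to a null set. Therefore, for every $n$,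
$$0=\mathbb P(F^c,\ \zeta_n\in C_0\times C_0)=\int_{\{h=0\}}(\Pi\otimes\Pi)^n(\zeta,C_0\times C_0)\,(Q\otimes Q)(d\zeta).$$
For each $\zeta$ the integrand is positive for some $n$, so $(Q\otimes Q)(h=0)=0$; as $h\in\{0,1\}$ a.e., $h=1$ $Q\otimes Q$-a.e.

Realize the product chain with coins: at each visit to $C_0\times C_0$ a coin, independent of the past, shows heads with probability $\alpha^2$. If heads, the next state has law $\lambda\otimes\lambda$; if tails, it has law $(\Pi\otimes\Pi-\alpha^2\lambda\otimes\lambda)/(1-\alpha^2)$. From every $\zeta$ with $h(\zeta)=1$, heads occurs a.s. at some time. Modify the chain at the first head: let both components move to the same point, chosen with law $\lambda$, and move together according to $\Pi$ afterwards. Each component is still a Markov chain with kernel $\Pi$, because given the past of both the next state of one component has law $\alpha^2\lambda+(\Pi-\alpha^2\lambda)=\Pi$. So $\|\Pi^n(p,\cdot)-\Pi^n(p',\cdot)\|_{TV}\to0$ for $Q\otimes Q$-a.e. $(p,p')$. Integrating over $p'$ with respect to $Q$, by dominated convergence,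 $\|\Pi^n(p,\cdot)-Q\|_{TV}\to0$ for $Q$-a.e. $p$. Since $Q$ is stationary, $t\mapsto\|P_t(p,\cdot)-Q\|_{TV}$ is nonincreasing, so $\|P_t(p,\cdot)-Q\|_{TV}\to0$ for $Q$-a.e. $p$.

**Part (ii), Step 4: every starting point.** We pass from $Q$-a.e. to all points through the law $\lambda$. By Section 11, $Q\ge c\lambda$ for some $c>0$, so $\lambda\ll Q$ and, by Step 3 and dominated convergence, $\|\lambda P_t-Q\|_{TV}\to0$. Let $p\in E$, let $\sigma_1$ be the hitting time of $C_0$ and $\sigma_{k+1}$ the first hitting time of $C_0$ after $\sigma_k+10$; all are finite a.s. by Step 1. By (8) the conditional law of the state at $\sigma_k+10$ given $\mathcal F_{\sigma_k}$ is at least $\alpha\lambda$. On an enlarged probability space declare a success at $k$ with conditional probability, given the path, equal to the density of $\alpha\lambda$ with respect to that conditional law, evaluated at the state at $\sigma_k+10$. The $k$-th coin so obtained is independent of the past up to $\sigma_k$ (including the earlier coins), has success probability $\alpha$, and, given success, the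 state at $\sigma_k+10$ has law $\lambda$ independently of that past. Let $k^*$ be the index of the first success, which is a.s. finite, and $\tau=\sigma_{k^*}+10$. The state at $\tau$ has law $\lambda$ and is independent of $\tau$, and the process after $\tau$ evolves according to $P_t$, because the coins look only at states up to time $\tau$. On $\{\tau\le t/2\}$ the conditional law at time $t$ given $\tau$ is $\lambda P_{t-\tau}$, and $\|\lambda P_u-Q\|_{TV}$ is nonincreasing in $u$. So
$$\|P_t(p,\cdot)-Q\|_{TV}\le2\,\mathbb P(\tau>t/2)+\|\lambda P_{t/2}-Q\|_{TV}\longrightarrow0 .\qquad\blacksquare$$
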